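\title{Proper holomorphic maps between type-I domains with source of rank at least two}

\begin{abstract}
Let $D^{\mathrm I}_{r,s}$ be the domain of complex $r\times s$ matrices of operator norm less than one. We show that for $p\ge q\ge 2$ and $p'\ge q'\ge 1$ a proper holomorphic map $D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p',q'}$ exists if and only if $p\le p'$ and $q\le q'$. In particular there is none when $2\le q<q'\le p'<p$. The hypothesis $q\ge2$ cannot be dropped: the ball $\mathbb B^{r+s-1}$ maps properly into $D^{\mathrm I}_{r,s}$ for all $r,s\ge2$. The proof attaches to a hypothetical map two families of subspaces, one positive definite and one negative definite, shows that they are rational and meet over the null cone, and carries this incidence along a conic to a place where it is impossible.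
\end{abstract}

\section{The question and the results}\label{sec:intro}

For positive integers $r,s$ let $M(r,s)$ be the space of complex $r\times s$ matrices, write $Z^*=\overline Z^{\,T}$, and let
\[
D^{\mathrm I}_{r,s}=\{Z\in M(r,s):\ \mathbf I_s-Z^*Z>0\}
\]
be the irreducible bounded symmetric domain of type I. We drop the superscript from now on. The condition says that the operator norm $\|Z\|$ is less than $1$, so $D_{r,s}$ is a bounded convex domain of dimension $rs$. Its \emph{rank} $\min\{r,s\}$ is the number of singular values of $Z$: unitary changes of basis bring $Z$ to diagonal form, and the diagonal matrices in $D_{r,s}$ form a polydisc of dimension $\min\{r,s\}$. In rank one we get the unit ball, $D_{r,1}=\mathbb B^r$. A holomorphic map $F\colon D\to\Omega$ between domains is \emph{proper} if preimages of compact subsets of $\Omega$ are compact in $D$. For $F\colon D_{p,q}\to D_{p',q'}$ this means that $\|F(Z_n)\|\to1$ whenever $\|Z_n\|\to1$.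

Two proper maps are at hand, because they preserve the operator norm: the transposition $D_{r,s}\to D_{s,r}$, $Z\mapsto Z^T$, and, for $p\le p'$ and $q\le q'$, the standard embedding
\begin{equation}\label{eq:standard}
D_{p,q}\to D_{p',q'},\qquad Z\mapsto\begin{pmatrix}Z&0\\0&0\end{pmatrix}.
\end{equation}
By transposition we may normalize $p\ge q$ and $p'\ge q'$. Two necessary conditions for a proper map are also at hand. Its fibers are compact analytic subsets of a domain in a vector space, hence finite, so $pq\le p'q'$; and the rank cannot drop, $q\le q'$ (Corollary~\ref{cor:rank}). These conditions do not decide whether a loss in the longer side of the matrix can be paid for by a gain in rank. This is the question posed in~\cite{Chan}.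

\medskip
\noindent\textbf{Question.} \emph{Let $p,q,p',q'$ be integers with $2\le q<q'\le p'<p$. Is there a proper holomorphic map $D_{p,q}\to D_{p',q'}$?}
\medskip

The smallest case is $D_{4,2}\to D_{3,3}$, where the dimensions are $8<9$ and the ranks are $2<3$, so neither condition above excludes a map. The case of rank one, which the question leaves out, would lead one to guess that such maps exist.

\begin{proposition}\label{prop:ball}
For all $r,s\ge2$ there is a proper holomorphic map $D_{r+s-1,1}=\mathbb B^{r+s-1}\to D_{r,s}$.
\end{proposition}

Here $r+s-1>\max\{r,s\}$. In rank at least two nothing of this kind happens.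

\begin{theorem}\label{thm:A}
Let $p\ge q\ge2$ and $p',q'\ge1$ with $p>\max\{p',q'\}$. Then there is no proper holomorphic map $D_{p,q}\to D_{p',q'}$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p\ge q\ge2$ and $p'\ge q'\ge1$. A proper holomorphic map $D_{p,q}\to D_{p',q'}$ exists if and only if $p\le p'$ and $q\le q'$.
\end{theorem}

By transposition, Theorem~\ref{thm:B} covers all pairs of type-I domains whose source has rank at least two. In the range of the Question we have $p\ge q\ge2$ and $p>p'=\max\{p',q'\}$, so by Theorem~\ref{thm:A} the answer is no for every quadruple $(p,q,p',q')$. Proposition~\ref{prop:ball} shows that $q\ge2$ cannot be dropped from either theorem, and the embeddings \eqref{eq:standard} with $p'=p\ge q'\ge q$ show that $p>\max\{p',q'\}$ cannot be relaxed to $p\ge\max\{p',q'\}$.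

Section~\ref{sec:ball} proves Proposition~\ref{prop:ball}. Section~\ref{sec:planes} views the domains as spaces of positive definite planes, works out the mechanism behind Theorem~\ref{thm:A} in a linear model, and lists the steps that bring an arbitrary proper map to the shape of the model. Sections~\ref{sec:radial}--\ref{sec:end} carry out these steps. Throughout, $\Delta$ is the unit disc, and ``almost every'' point of $\partial\Delta$ refers to arc length.

\section{Balls in type-I domains}\label{sec:ball}

The coefficients of the characteristic polynomial of $Z^*Z$ are the sums of its principal minors, and by the Cauchy--Binet formula the sum of the principal $j\times j$ minors of $Z^*Z$ is the sum of $|\mu|^2$ over all $j\times j$ minors $\mu$ of $Z$. Hence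
\begin{equation}\label{eq:CB}
\det(\mathbf I_s-Z^*Z)=\sum_{j\ge0}(-1)^j\sum_{\mu\ \text{a }j\times j\text{ minor of }Z}|\mu|^2 .
\end{equation}
For $Z=\left(\begin{smallmatrix}\zeta&\eta\\ \xi&d\end{smallmatrix}\right)\in M(2,2)$ the right side is $1-|\zeta|^2-|\xi|^2-|\eta|^2-|d|^2+|\zeta d-\xi\eta|^2$. If we choose $d$ so that $\zeta d-\xi\eta=d$, that is $d=-\xi\eta/(1-\zeta)$, the last two terms cancel and the defining function of $\mathbb B^3$ remains. The same choice works in every size.

\begin{proof}[Proof of Proposition~\ref{prop:ball}]
For $(\zeta,\xi,\eta)\in\mathbb C\times\mathbb C^{r-1}\times\mathbb C^{s-1}$ with $|\zeta|^2+|\xi|^2+|\eta|^2<1$, where $\xi,\eta$ are columns, put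
\[
Z=\begin{pmatrix}\zeta&\eta^T\\ \xi&d\end{pmatrix},\qquad d=-\frac{\xi\eta^T}{1-\zeta}.
\]
The $2\times2$ minors that use the first row and the first column are $\zeta d_{ij}-\xi_i\eta_j=d_{ij}$. Any other $2\times2$ minor lies in the last $s-1$ columns or in the last $r-1$ rows of $Z$. These blocks are
\[
\begin{pmatrix}1\\-\xi/(1-\zeta)\end{pmatrix}\eta^T\qquad\text{and}\qquad \xi\,\bigl(1,\ -\eta^T/(1-\zeta)\bigr),
\]
of rank at most $1$, so those minors vanish. The first block also shows $\operatorname{rank}Z\le2$. By \eqref{eq:CB},
\[
\det(\mathbf I_s-Z^*Z)=1-\Bigl(|\zeta|^2+|\xi|^2+|\eta|^2+\sum|d_{ij}|^2\Bigr)+\sum|d_{ij}|^2=1-|\zeta|^2-|\xi|^2-|\eta|^2 .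
\]
So no eigenvalue of $\mathbf I_s-Z^*Z$ vanishes on the ball. The ball is connected and $Z=0$ at the origin, hence $\mathbf I_s-Z^*Z>0$ throughout. On a compact subset of $D_{r,s}$ the determinant is at least some $\varepsilon>0$, so the preimage is a closed subset of $\{|\zeta|^2+|\xi|^2+|\eta|^2\le1-\varepsilon\}$, which is compact.
\end{proof}

Composing with the linear inclusion $\mathbb B^n\subset\mathbb B^{r+s-1}$ gives proper maps $\mathbb B^n\to D_{r,s}$ for all $n\le r+s-1$.

\section{Positive planes and the mechanism of the proof}\label{sec:planes}

\subsection*{The Grassmannian model}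
Let $W$ be a complex vector space with a Hermitian form $\langle\cdot,\cdot\rangle$, linear in the first slot, of signature $(m,n)$. A vector $z\ne0$, or the line $[z]=\mathbb Cz$, is \emph{positive}, \emph{negative} or \emph{null} according to the sign of $\langle z,z\rangle$. Let $D_W$ be the set of positive definite $m$-planes in $W$, an open subset of the Grassmannian. We may take $W=\mathbb C^m\oplus\mathbb C^n$ with $\langle(a,c),(a,c)\rangle=|a|^2-|c|^2$. A positive definite $m$-plane meets $0\oplus\mathbb C^n$ only in $0$, so it is the graph $\{(a,Za)\}$ of a matrix $Z$ with $|Za|<|a|$ for $a\neq0$. Thus $D_W\cong D_{n,m}$ if $m,n\ge1$, and $D_W$ is a point if $m=0$ or $n=0$.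

Let $U=\mathbb C^q\oplus\mathbb C^p$, $U'=\mathbb C^{q'}\oplus\mathbb C^{p'}$, $D=D_U\cong D_{p,q}$ and $D'=D_{U'}\cong D_{p',q'}$. We use planes in the source and matrices in the target: a holomorphic map $F\colon D\to D'$ is written $F(E)=\{(a,G(E)a):a\in\mathbb C^{q'}\}$ with $G\colon D\to M(p',q')$ holomorphic and $\|G(E)\|<1$. Then
\[
F(E)^\perp=\{(G(E)^*u,u):u\in\mathbb C^{p'}\},
\]
because $\langle(a,Ga),(G^*u,u)\rangle=u^*Ga-u^*Ga=0$ and the dimension is right. This space is negative definite since $\|G(E)^*\|<1$.

\subsection*{Transposition}
The plane $F(E)^\perp$ depends antiholomorphically on $E$. To treat it on the same footing as $F(E)$ we transpose. Let $U^\sharp=\mathbb C^{p'}\oplus\mathbb C^{q'}$, of signature $(p',q')$, and let $F^\sharp\colon D\to D_{U^\sharp}$ be the map with matrix $G(E)^T$. It is holomorphic, and proper if $F$ is. The conjugate-linear bijection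
\[
\sigma\colon U^\sharp\to U',\qquad\sigma(w,z)=(\bar z,\bar w),
\]
satisfies $\langle\sigma\xi,\sigma\xi'\rangle=-\overline{\langle\xi,\xi'\rangle}$ and $\sigma(w,G^Tw)=(G^*\bar w,\bar w)$, so
\begin{equation}\label{eq:sigma}
\sigma\bigl(F^\sharp(E)\bigr)=F(E)^\perp .
\end{equation}
A statement proved for all proper maps under hypotheses symmetric in $p',q'$ applies to $F^\sharp$, with $p'$ and $q'$ exchanged, and \eqref{eq:sigma} turns it into a statement about $F(E)^\perp$. Objects attached to $F^\sharp$ carry the sign $\sharp$.

\subsection*{The spaces $V(\ell)$ and $N(\ell)$}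
Let $P_+\subset\mathbb P(U)$ be the open set of positive lines and $S\subset\mathbb P(U)$ the set of null lines. The set $P_+$ is connected: a positive vector $(a,c)$ is joined to $(a,0)$ by shrinking $c$, and $\mathbb C^q\setminus\{0\}$ is connected. For $\ell\in P_+$ put $D_\ell=\{E\in D:E\supset\ell\}$ and
\[
V(\ell)=\bigcap_{E\in D_\ell}F(E),\qquad N(\ell)=\bigcap_{E\in D_\ell}F(E)^\perp=\sigma\bigl(V^\sharp(\ell)\bigr).
\]
The space $V(\ell)$ is positive definite and $N(\ell)$ is negative definite. They measure how far $F$ respects the relation ``$E$ contains $\ell$''. Either may be zero.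

\begin{example}\label{ex:basic}
Let $q=2$ and, in this example, let $\sigma\colon U^\sharp=\mathbb C^p\oplus\mathbb C^2\to U$. The planes in $D_\ell$ are $\ell\oplus R$ with $R$ a positive line in $\ell^\perp$. The positive vectors of $\ell^\perp$ form a nonempty open set, so $\bigcap E=\ell$ and $\bigcap E^\perp=\bigl(\sum E\bigr)^\perp=0$. For the identity map, $V(\ell)=\ell$ and $N(\ell)=0$. For the transposition, $F(E)=\sigma^{-1}(E^\perp)$ and $F(E)^\perp=\sigma^{-1}(E)$, so $V(\ell)=0$ and $N(\ell)=\sigma^{-1}(\ell)$. For the proper map $D_{p,2}\to D_{p+2,p+2}$, $Z\mapsto\operatorname{diag}(Z,Z^T)$, we have $F(E)=E\oplus\sigma^{-1}(E^\perp)$ in $U\oplus U^\sharp$, so $V(\ell)=\ell\oplus0$ and $N(\ell)=0\oplus\sigma^{-1}(\ell)$.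
\end{example}

\subsection*{A linear model}
In these examples $V([z])$ is spanned by a linear function of $z$ and $N([z])$ by a conjugate-linear function of $z$, and both extend to null lines. The proof of Theorem~\ref{thm:A} will show that the extensions of $V$ and $N$ meet over every null line outside a thin set. The following lemma shows, in the simplest situation, why this is impossible when $q=2$.

\begin{lemma}\label{lem:model}
Let $U$ have signature $(2,p)$ with $p\ge1$. Let $\alpha\colon U\to U'$ be linear and map positive vectors to positive vectors, and let $\beta\colon U\to U'$ be conjugate-linear and map positive vectors to negative vectors. Then $\alpha z$ and $\beta z$ are linearly independent for some null vector $z$.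
\end{lemma}

\begin{proof}
Choose pairwise orthogonal $x,y,w\in U$ with $\langle x,x\rangle=\langle w,w\rangle=1$ and $\langle y,y\rangle=-2$, and put
\begin{equation}\label{eq:conic}
\lambda(t)=x+ty+t^2w,\qquad \mu(t)=w+\bar t\,y+\bar t^{\,2}x\qquad(t\in\mathbb C).
\end{equation}
Then $\langle\lambda(t),\lambda(t)\rangle=1-2|t|^2+|t|^4=(1-|t|^2)^2$, and for $|t|=1$ we have $\bar t^{\,2}\lambda(t)=\bar t^{\,2}x+\bar ty+w$. Therefore
\begin{equation}\label{eq:conic2}
[\mu(t)]=[\lambda(t)]\in S\quad\text{for }|t|=1,\qquad\text{while}\qquad\lambda(0)=x,\quad\mu(0)=w .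
\end{equation}
The two columns $\alpha\lambda(t)=\alpha x+t\,\alpha y+t^2\alpha w$ and $\beta\mu(t)=\beta w+t\,\beta y+t^2\beta x$ are both polynomial in $t$. If $\alpha z,\beta z$ were dependent for all null $z$, the $2\times2$ minors of these columns would vanish for $|t|=1$, hence for all $t$. At $t=0$ the positive vector $\alpha x$ and the negative vector $\beta w$ would be proportional, which is absurd.
\end{proof}

The argument is a polarization: a relation between a holomorphic and an antiholomorphic function of $z$ on $\langle z,z\rangle=0$ is extended to pairs $(z,z')$ with $\langle z,z'\rangle=0$. Indeed $\langle\lambda(t),\mu(t)\rangle=t^2-2t^2+t^2=0$ for all $t$. A contradiction arises only at a pair of orthogonal vectors that are \emph{both positive}, and such pairs exist exactly when $q\ge2$. This explains the conic. A line $x+ty$ with $x\perp y$ and $\langle x,x\rangle=1=-\langle y,y\rangle$ is also null for $|t|=1$, but its partner is $y+\bar tx$, which at $t=0$ is negative, and there the hypothesis on $\beta$ says nothing. In signature $(1,1)$ the lemma is false. Take $U=U'=\mathbb C\oplus\mathbb C$, $\alpha=\mathrm{id}$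 and $\beta(a,c)=(\bar c,\bar a)$. Then $\beta z\perp z$, and $z^\perp=\mathbb Cz$ for null $z$. These are the spaces $V(\ell)=\ell$, $N(\ell)=\ell^\perp$ of the identity map of the disc.

\subsection*{Plan of the proof}
Let $F$ be a map excluded by Theorem~\ref{thm:A}. We reduce to $q=2$, and we find at almost every end of a suitable disc in $D$ a null vector of $U'$ that lies in the limit of $F(E)$ and in the limit of $F(E)^\perp$ for a whole family of planes $E$ (Section~\ref{sec:radial}). The inequality $p>\max\{p',q'\}$ forces $V(\ell)$ and $N(\ell)$ to be as large as the intersections over these smaller families (Section~\ref{sec:key}). Bases of $V$ and $V^\sharp$ depend rationally on $\ell$, so they extend to null lines (Section~\ref{sec:rational}), where the null vector lies in both extensions (Section~\ref{sec:incidence}). The conic \eqref{eq:conic} then ends the proof (Section~\ref{sec:end}).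

\section{Radial limits and the reduction to $q=2$}\label{sec:radial}

We use three facts of function theory.
\begin{itemize}
\item[(F1)] (Fatou) A bounded holomorphic function $h$ on $\Delta$ has a radial limit $\lim_{\rho\to1^-}h(\rho b)$ at almost every $b\in\partial\Delta$.
\item[(F2)] (F. and M. Riesz) If moreover $h\not\equiv0$, this limit is nonzero for almost every $b$.
\item[(F3)] (Vitali) If a uniformly bounded family $(h_\rho)_{\rho<1}$ of holomorphic functions on a complex manifold converges pointwise on a dense set as $\rho\to1^-$, it converges locally uniformly.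
\end{itemize}
We also use one remark of linear algebra. To \emph{stack} matrices with the same number of columns is to write them below one another; the kernel of the stack is the intersection of the kernels.

\begin{lemma}\label{lem:select}
Let $(M_\iota)$ be a nonempty family of matrices with $n$ columns. There are $\iota_1,\dots,\iota_n$, not necessarily distinct, with $\bigcap_{i}\ker M_{\iota_i}=\bigcap_\iota\ker M_\iota$.
\end{lemma}

\begin{proof}
Start from $\mathbb C^n$. As long as the intersection of the kernels chosen so far is larger than $\bigcap_\iota\ker M_\iota$, some further $M_\iota$ lowers its dimension. This happens at most $n$ times, and the remaining indices are arbitrary.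
\end{proof}

In this section $p,q\ge2$ and $F\colon D\to D'$ is proper holomorphic. What distinguishes rank at least two from the ball is that the boundary of $D$ contains complex manifolds of positive dimension, namely the families of planes $\ell\oplus R$ with $\ell$ a fixed null line and $R$ positive definite. We approach these families along discs. A \emph{frame} is a pair $(x,y)$ in $U$ with $\langle x,x\rangle=1$, $\langle y,y\rangle=-1$, $\langle x,y\rangle=0$. Put $X=\{x,y\}^\perp$, of signature $(q-1,p-1)$, so that $D_X\cong D_{p-1,q-1}$ is connected and not compact. For $t\in\Delta$ and $R\in D_X$ let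
\[
E(t,R)=\mathbb C(x+ty)\oplus R\in D,\qquad f(t,R)=G(E(t,R)).
\]
The map $f$ is holomorphic on $\Delta\times D_X$ and $\|f\|<1$. With $\ell=\mathbb Cx$ and $H=y^\perp$, the map $R\mapsto E(0,R)$ is a homeomorphism of $D_X$ onto the closed subset
\[
D_{\ell,H}=\{E\in D:\ \ell\subset E\subset H\}
\]
of $D$, with inverse $E\mapsto E\cap x^\perp$.

\begin{lemma}\label{lem:radial}
Fix a frame. For almost every $b\in\partial\Delta$ the maps $f(\rho b,\cdot)$ converge locally uniformly on $D_X$ as $\rho\to1^-$ to a map $f_b$, and there are unit vectors $v_b\in\mathbb C^{q'}$, $u_b\in\mathbb C^{p'}$ such that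
\[
f_b(R)v_b=u_b\quad\text{and}\quad f_b(R)^*u_b=v_b\qquad\text{for all }R\in D_X .
\]
\end{lemma}

\begin{proof}
By (F1), for almost every $b$ the radial limits of $f(\cdot,R)$ at $b$ exist for all $R$ in a countable dense subset of $D_X$. By (F3) the limit $f_b$ exists and is holomorphic. For each $R$, the plane $E(\rho b,R)$ tends in the Grassmannian to $\mathbb C(x+by)\oplus R$, which contains the null vector $x+by$ and so is not in $D$. Hence $E(\rho b,R)$ leaves every compact subset of $D$, and properness gives $\|f_b(R)\|=1$ for all $R$. Choose $R_0$ and a unit vector $v$ with $|f_b(R_0)v|=1$, and set $u=f_b(R_0)v$. The holomorphic function $R\mapsto u^*f_b(R)v$ has modulus at most $1$ and equals $1$ at $R_0$, so it is identically $1$ by the maximum principle. Since $|f_b(R)v|\le1$ and $|f_b(R)^*u|\le1$, equality in the Cauchy--Schwarz inequality gives $f_b(R)v=u$ and $f_b(R)^*u=v$.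
\end{proof}

Thus the null vector $(v_b,u_b)\in U'$ lies in the graph of $f_b(R)$ and in its orthogonal complement, for all $R$ at once. We have no control on how it depends on $b$. But the existence of a vector on which all $f(t,R)$ agree is expressed by the vanishing of minors, which are bounded holomorphic functions of $t$, and so it passes from the boundary to the center of the disc. For $\ell=\mathbb Cx$ and $H=y^\perp$ put
\begin{align*}
K(\ell)&=\{v\in\mathbb C^{q'}:\ G(E)v\text{ is independent of }E\in D_\ell\},\\
K(\ell,H)&=\{v\in\mathbb C^{q'}:\ G(E)v\text{ is independent of }E\in D_{\ell,H}\}.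
\end{align*}
Then $K(\ell)\subset K(\ell,H)$, and $V(\ell)=\{(v,G(E)v):v\in K(\ell)\}$ for any $E\in D_\ell$.

\begin{lemma}\label{lem:center}
For every frame, $K(\mathbb Cx,y^\perp)\neq0$ and $K^\sharp(\mathbb Cx,y^\perp)\ne0$.
\end{lemma}

\begin{proof}
Fix $R_0\in D_X$. The space $K(\mathbb Cx,y^\perp)$ is the common kernel of the matrices $f(0,R)-f(0,R_0)$, $R\in D_X$. By Lemma~\ref{lem:select} there are $R_1,\dots,R_{q'}$ such that the stack $\Phi(t)$ of the matrices $f(t,R_i)-f(t,R_0)$, $1\le i\le q'$, has $\ker\Phi(0)=K(\mathbb Cx,y^\perp)$. The $q'\times q'$ minors of $\Phi$ are bounded holomorphic functions on $\Delta$. For almost every $b$ the radial limit of $\Phi$ at $b$ has $v_b\ne0$ in its kernel, so the radial limits of the minors vanish. By (F2) the minors vanish identically, and $\ker\Phi(0)\neq0$. The second statement is the first one for the proper map $F^\sharp$.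
\end{proof}

\begin{lemma}\label{lem:descent}
If $p,q\ge2$ and a proper holomorphic map $D_{p,q}\to D_{p',q'}$ exists, then $p',q'\ge2$ and a proper holomorphic map $D_{p-1,q-1}\to D_{p'-1,q'-1}$ exists.
\end{lemma}

\begin{proof}
Fix a frame and write $F_R=F(E(0,R))$. By Lemma~\ref{lem:center} there is $v\ne0$ such that $\hat v=(v,f(0,R)v)$ does not depend on $R$, so $\hat v\in F_R$ for all $R$. The same lemma for $F^\sharp$ and \eqref{eq:sigma} give $\hat u\neq0$ with $\hat u\in F_R^\perp$ for all $R$. Then $\hat v$ is positive, $\hat u$ is negative and $\hat v\perp\hat u$, so $X'=\{\hat v,\hat u\}^\perp$ has signature $(q'-1,p'-1)$. Put $\psi(R)=F_R\cap\hat v^\perp$. Then $F_R=\mathbb C\hat v\oplus\psi(R)$, and $\psi(R)$ is a positive definite $(q'-1)$-plane orthogonal to $\hat v$ and $\hat u$, so $\psi(R)\in D_{X'}$. It depends holomorphically on $R$, being the intersection of $F_R$ with a fixed hyperplane that never contains $F_R$.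

The map $R\mapsto F_R$ is proper, as the composition of $F$ with a homeomorphism onto a closed subset of $D$. If $C\subset D_{X'}$ is compact, then $C'=\{\mathbb C\hat v\oplus R':R'\in C\}$ is compact in $D'$ and $\psi^{-1}(C)=\{R:F_R\in C'\}$ is compact. So $\psi\colon D_X\to D_{X'}$ is proper. Since $D_X$ is not compact, $D_{X'}$ is not a point, that is, $p',q'\ge2$.
\end{proof}

\begin{corollary}\label{cor:rank}
If a proper holomorphic map $D_{p,q}\to D_{p',q'}$ exists, then $\min\{p,q\}\le\min\{p',q'\}$.
\end{corollary}

\begin{proof}
Let $m=\min\{p,q\}$. For $m=1$ there is nothing to prove. For $m\ge2$ apply Lemma~\ref{lem:descent} $m-2$ times to reach a map $D_{p-m+2,\,q-m+2}\to D_{p'-m+2,\,q'-m+2}$, and once more to get $p'-m+2\ge2$ and $q'-m+2\ge2$.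
\end{proof}

Suppose Theorem~\ref{thm:A} fails for $(p,q,p',q')$. Applying Lemma~\ref{lem:descent} $q-2$ times lowers all four integers by $q-2$ and preserves $p>\max\{p',q'\}$. One more step would lose the obstruction: a map $D_{4,2}\to D_{3,3}$ would descend to a map $\mathbb B^3\to D_{2,2}$, and such a map exists by Proposition~\ref{prop:ball}. So we stop at rank two.

\medskip
\noindent\textbf{Standing assumption} (until the proof of Theorem~\ref{thm:A} is complete). \emph{$q=2$, $F\colon D_{p,2}\to D_{p',q'}$ is proper holomorphic, and $p>\max\{p',q'\}$.}
\medskip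

By Lemma~\ref{lem:descent}, $p',q'\ge2$ and hence $p\ge3$. The assumption is symmetric in $p',q'$, so it holds for $F^\sharp$ as well.

\section{From hyperplane sections to the whole ball}\label{sec:key}

Lemma~\ref{lem:center} gives a nonzero space that depends on a line $\ell$ and a hyperplane $H$. We want to remove the dependence on $H$.

Fix $\ell\in P_+$. Since $q=2$, the correspondence $E=\ell\oplus R$ identifies $D_\ell$ with the set of positive lines $R$ in $\ell^\perp$, which has signature $(1,p)$. So $D_\ell$ is the unit ball $\mathbb B\subset\mathbb C^p\subset\mathbb P(\ell^\perp)$. Let $\mathcal L$ be the set of projective hyperplanes of $\mathbb P(\ell^\perp)$ that meet $\mathbb B$. It is open in the dual projective space, so $\dim\mathcal L=p$, and its members are affine hyperplanes of $\mathbb C^p$. For a negative line $[y]\subset\ell^\perp$ and $H=y^\perp$, the space $H\cap\ell^\perp$ has signature $(1,p-1)$, so $L=\mathbb P(H\cap\ell^\perp)$ belongs to $\mathcal L$, and $D_{\ell,H}=L\cap\mathbb B$. Conversely, if a hyperplane of $\ell^\perp$ contains a positive vector $r$, its orthogonal complement in $\ell^\perp$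 lies in the negative definite space $r^\perp\cap\ell^\perp$. Thus $[y]\mapsto L$ is an antiholomorphic diffeomorphism from the open set of negative lines of $\ell^\perp$ onto $\mathcal L$. We identify $H$ with $L$. Every pair $(\ell,H)$ comes from a frame, so $K(\ell,H)\neq0$ for all $H\in\mathcal L$.

\begin{example}\label{ex:sharp}
Let $F$ be the transposition $D_{p,2}\to D_{2,p}$, where $q'=p$, and let $\ell=[(e_1,0)]$. Then $D_\ell$ consists of the matrices $Z=(0,z)$ with second column $z\in\mathbb B$, and $Z^Tv=(0,z^Tv)^T$. So $K(\ell)=0$, while for $L=\{c^Tz=c_0\}$ we get $K(\ell,H)=\mathbb Cc$. The line $K(\ell,H)$ records the direction of $L$ and sweeps out $\mathbb P^{p-1}$, and each direction is shared by a one-parameter family of parallel hyperplanes.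
\end{example}

The next two lemmas show that a one-parameter family is the most that can share a vector $v\notin K(\ell)$. Then $\mathbb P^{q'-1}$ can serve at most a $q'$-dimensional family of hyperplanes, which is too small when $q'<p$. We recall two facts about analytic sets, that is, subsets of a complex manifold that are locally the common zeros of finitely many holomorphic functions. An analytic (or algebraic) subset of a connected manifold is \emph{proper} if it is not the whole manifold.
\begin{itemize}
\item[(A1)] A set that is locally the common zero set of an arbitrary family of holomorphic functions is analytic. A proper analytic subset of a connected manifold is closed and nowhere dense; in a connected curve it is discrete.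
\item[(A2)] An analytic subset of a second countable manifold is a countable union of connected complex submanifolds: take the components of its regular part, then those of the regular part of its singular set, and so on.
\end{itemize}

\begin{lemma}\label{lem:leaves}
Let $\varphi\colon\mathbb B\to\mathbb C^n$ be holomorphic and not constant. The set $\mathcal L_\varphi$ of $L\in\mathcal L$ such that $\varphi$ is constant on $L\cap\mathbb B$ contains no two-dimensional complex submanifold of $\mathcal L$.
\end{lemma}

\begin{proof}
Let $\Gamma=\{z\in\mathbb B:d\varphi_z=0\}$, a proper analytic subset. Through a point $z\in\mathbb B\setminus\Gamma$ passes at most one $L\in\mathcal L_\varphi$, because the direction of $L$ is a hyperplane contained in the proper subspace $\ker d\varphi_z$, hence equal to it.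

Suppose $T\subset\mathcal L_\varphi$ is a connected two-dimensional submanifold, and take $L_0\neq L_1$ in $T$. Choose $z_0\in L_0\cap\mathbb B$ with $z_0\notin L_1$, and $z_1\in\mathbb B\setminus(L_0\cup\Gamma)$. Let $\Lambda=\{z_0+s(z_1-z_0):s\in\mathbb C\}$. Then $\Lambda\cap\mathbb B$ is a disc and $\Gamma\cap\Lambda$ is discrete in it. For $L$ in a small connected neighborhood $T_0$ of $L_0$ in $T$, write $L=\{h_L=0\}$ with an affine function $h_L$ depending holomorphically on $L$. As $h_{L_0}(z_0)=0\neq h_{L_0}(z_1)$, after shrinking $T_0$ each $L\in T_0$ meets $\Lambda$ in one point, which lies in $\mathbb B$ and has parameter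
\[
s(L)=\frac{h_L(z_0)}{h_L(z_0)-h_L(z_1)} .
\]
If $s$ were constant, it would be $s(L_0)=0$, so $z_0\in L$ for all $L\in T_0$. The set $\{L\in T:z_0\in L\}$ is analytic in the connected manifold $T$, so it would contain $L_1$, contrary to the choice of $z_0$. Hence $s$ is a nonconstant holomorphic function on $T_0$. Its image is open and so contains the parameter $s_*$ of a point $z\notin\Gamma$. The fiber $s^{-1}(s_*)$ is a nonempty zero set of a holomorphic function on a two-dimensional manifold, hence infinite. So infinitely many $L\in\mathcal L_\varphi$ pass through $z$, a contradiction.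
\end{proof}

\begin{lemma}\label{lem:key}
For every $\ell\in P_+$ we have $K(\ell,H)=K(\ell)$ and $K^\sharp(\ell,H)=K^\sharp(\ell)$ for all $H$ outside a null set of $\mathcal L$. In particular $K(\ell)\neq0$ and $K^\sharp(\ell)\neq0$.
\end{lemma}

\begin{proof}
Let $g=G|_{D_\ell}\colon\mathbb B\to M(p',q')$ and
\[
\mathcal K=\{(L,[v])\in\mathcal L\times\mathbb P^{q'-1}:\ gv\text{ is constant on }L\cap\mathbb B\}.
\]
This set is analytic. Near $L_0\in\mathcal L$ choose linear coordinates in which the hyperplanes are graphs, parametrized by $\gamma_L(z')=(z',\,a_0+\sum_{i<p}a_iz_i)$ with $(a_0,\dots,a_{p-1})$ the coordinates of $L$, and choose $z'_0$ with $\gamma_{L_0}(z_0')\in\mathbb B$. By the identity theorem on the convex set $L\cap\mathbb B$, the condition defining $\mathcal K$ is $\bigl(g(\gamma_L(z'))-g(\gamma_L(z'_0))\bigr)v=0$ for all $z'$ near $z'_0$, and (A1) applies.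

Let $\mathcal K^0$ be the part of $\mathcal K$ where $v\notin K(\ell)$, an analytic subset of an open subset of $\mathcal L\times\mathbb P^{q'-1}$. By (A2) it is a countable union of connected submanifolds $Y$. Fix one, of dimension $d$, and let $m\le q'-1$ be the maximal rank of the projection $Y\to\mathbb P^{q'-1}$. By the constant rank theorem, near a point $(L,[v])$ where the rank is $m$ the fiber of this projection is a submanifold of $\mathcal L\times\{[v]\}$ of dimension $d-m$, and it is contained in $\mathcal L_{gv}\times\{[v]\}$. The map $gv$ is not constant, since $v\notin K(\ell)$. Lemma~\ref{lem:leaves} gives $d-m\le1$, so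
\[
d\le q'<p=\dim\mathcal L .
\]
The image of $Y$ in $\mathcal L$ is therefore a null set, and so is the image of $\mathcal K^0$. For $H$ outside this image, every $v\neq0$ in $K(\ell,H)$ lies in $K(\ell)$. The same argument for $F^\sharp$ uses $p'<p$. The last claim follows from Lemma~\ref{lem:center}.
\end{proof}

This is the only place where $p>\max\{p',q'\}$ is used. By Example~\ref{ex:sharp} the statement about $K$ fails for the transposition, where $q'=p$, and so the statement about $K^\sharp$ fails for the identity, where $p'=p$. It is the equality $K(\ell,H)=K(\ell)$, and not only $K(\ell)\ne0$, that matters later. For the proper map $Z\mapsto\operatorname{diag}(Z,Z^T)$ of Example~\ref{ex:basic} both $V(\ell)$ and $N(\ell)$ are nonzero, yet their extensions never meet; there $K(\ell,H)$ contains the extra vector $(0,c)$ of Example~\ref{ex:sharp}.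

\section{Rational dependence on the line}\label{sec:rational}

The spaces $V(\ell)$ and $N(\ell)$ are defined for positive lines, but they must be compared at null lines, where $F$ is not defined. We obtain the extension in two steps: a normalized basis of $V(\ell)$ is meromorphic on $P_+$, and every meromorphic function on $P_+$ is rational. A meromorphic function on a complex manifold is locally a quotient of holomorphic functions with denominator not identically zero. We recall:
\begin{itemize}
\item[(A3)] The set where a meromorphic function $h$ is not holomorphic, its \emph{polar set}, is a nowhere dense analytic subset, and near each point $h=h_1/h_2$ with $\{h_2=0\}$ equal to the polar set. Hence $h$ restricts to a meromorphic function on any connected complex curve not contained in the polar set. Two meromorphic functions on a connected manifold that agree on a nonempty open set are equal.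
\end{itemize}

Let $k=\min_{\ell\in P_+}\dim K(\ell)$, so $k\ge1$ by Lemma~\ref{lem:key}. For $I\subset\{1,\dots,q'\}$ let $\mathrm{pr}_I\colon\mathbb C^{q'}\to\mathbb C^I$ be the coordinate projection, viewed as a matrix with $q'$ columns. A basis of $K(\ell)$ can be made canonical by prescribing its projection to $\mathbb C^I$.

\begin{lemma}\label{lem:mero}
There are a set $I$ of $k$ indices, a proper analytic subset $\Sigma_F\subset P_+$, and a $(q'+p')\times k$ matrix $A$ of meromorphic functions on $P_+$, with upper $q'\times k$ block $a$, such that for every $\ell\in P_+\setminus\Sigma_F$: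
\begin{itemize}
\item[(i)] $K(\ell)\cap\ker\mathrm{pr}_I=0$;
\item[(ii)] $A$ is holomorphic near $\ell$, the columns of $a(\ell)$ are a basis of $K(\ell)$, and $\mathrm{pr}_I\,a(\ell)=\mathrm{Id}$;
\item[(iii)] the lower block of $A(\ell)$ is $G(E)a(\ell)$ for every $E\in D_\ell$, so the columns of $A(\ell)$ are a basis of $V(\ell)$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Local equations for $K(\ell)$.} Let $\ell_0\in P_+$, let $E_0=\ell_0\oplus\mathbb Cr_0\in D$, and let $C$ be a complement of $E_0$ in $U$. For $\ell$ in a small connected neighborhood $O$ of $\ell_0$ and $s$ in a small ball in $C$, the plane $E(\ell,s)=\ell+\mathbb C(r_0+s)$ lies in $D_\ell$ and depends holomorphically on $(\ell,s)$. Since $U=\ell\oplus\mathbb Cr_0\oplus C$ for $\ell\in O$, the map $s\mapsto E(\ell,s)$ is an affine chart of the projective space of $2$-planes containing $\ell$, so its image is open in $D_\ell$. As $D_\ell$ is connected, the identity theorem shows that $K(\ell)$ is the common kernel of the matrices $G(E(\ell,s))-G(E(\ell,0))$. For a tuple $\mathbf s=(s_1,\dots,s_{q'})$ let $\Phi_{\mathbf s}(\ell)$ be the stack of these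 matrices for $s=s_1,\dots,s_{q'}$, and let $\Psi_{\mathbf s}(\ell)$ be the stack of $\Phi_{\mathbf s}(\ell)$ and $\mathrm{pr}_I$. Always $K(\ell)\subset\ker\Phi_{\mathbf s}(\ell)$, and by Lemma~\ref{lem:select} each $\ell\in O$ has a tuple with equality.

\emph{The exceptional set.} Choose a line at which $\dim K=k$ and a set $I$ of $k$ indices such that $\mathrm{pr}_I$ maps this space isomorphically onto $\mathbb C^I$. Let $\Sigma_F=\{\ell\in P_+:K(\ell)\cap\ker\mathrm{pr}_I\neq0\}$. In $O$ it is the set where $\ker\Psi_{\mathbf s}(\ell)\ne0$ for all $\mathbf s$, that is, where all $q'\times q'$ minors of all $\Psi_{\mathbf s}$ vanish. So $\Sigma_F$ is analytic, and it is proper by the choice of $I$. For $\ell\notin\Sigma_F$ the map $\mathrm{pr}_I$ is injective on $K(\ell)$, so $\dim K(\ell)\le k$, hence $\dim K(\ell)=k$, and there is a unique matrix $a(\ell)$ whose columns are a basis of $K(\ell)$ and with $\mathrm{pr}_I\,a(\ell)=\mathrm{Id}$.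

\emph{Meromorphy.} Given $\ell_0$ and $O$, pick $\ell_1\in O\setminus\Sigma_F$, taking $\ell_1=\ell_0$ if $\ell_0\notin\Sigma_F$. Pick $\mathbf s$ with $\ker\Phi_{\mathbf s}(\ell_1)=K(\ell_1)$. Then $\Psi_{\mathbf s}(\ell_1)$ has rank $q'$, so some $q'$ rows of $\Psi_{\mathbf s}$ form a matrix $M(\ell)$ with $\det M(\ell_1)\ne0$. On $O\setminus\Sigma_F$ the product $\Psi_{\mathbf s}a$ is the stack of $0$ and $\mathrm{Id}$, so $Ma=c$ for a constant matrix $c$. By Cramer's rule $M^{-1}c$ is meromorphic on $O$, it agrees with $a$ on the dense open set $\{\det M\neq0\}\setminus\Sigma_F$, and it is holomorphic near $\ell_0$ if $\ell_0\notin\Sigma_F$. The local expressions agree on dense open subsets of the overlaps, so they glue. On $O$ let the lower block of $A$ be $G(E(\ell,0))a(\ell)$. For $\ell\notin\Sigma_F$ it equals $G(E)a(\ell)$ for every $E\in D_\ell$, by the definition of $K(\ell)$, so these blocks glue too.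
\end{proof}

Since $q=2$, the set $P_+$ contains many projective lines, namely $\mathbb P(E)$ for $E\in D$, and a meromorphic function on $\mathbb P^1$ is rational. To pass from lines to $P_+$ we need the following lemma.

\begin{lemma}\label{lem:separate}
Let $h$ be holomorphic on a polydisc $\Delta_1\times\dots\times\Delta_m$ and rational in each variable when the other variables are fixed arbitrarily. Then $h$ is rational.
\end{lemma}

\begin{proof}
We use induction on $m$; the case $m=1$ is the hypothesis. Write the variables as $(s,\tau)$ with $s\in\Delta_1$ and $\tau\in\Delta'=\Delta_2\times\dots\times\Delta_m$. For $d\ge0$ put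
\[
r_d(s,\tau)=\bigl(1,s,\dots,s^d,\ h,\ sh,\dots,s^dh\bigr)\in\mathbb C^{2d+2},\qquad h=h(s,\tau),
\]
and let $Y_d\subset\Delta'$ be the set of $\tau$ with $\det\bigl(r_d(s_i,\tau)\bigr)_{1\le i\le 2d+2}=0$ for all $s_1,\dots,s_{2d+2}\in\Delta_1$. It is analytic by (A1). If $h(\cdot,\tau)=-P/Q$ with $\deg P,\deg Q\le d$, the coefficients of $P$ and $Q$ define a nonzero linear form that kills all vectors $r_d(s,\tau)$, $s\in\Delta_1$, so $\tau\in Y_d$. Hence $\Delta'=\bigcup_dY_d$. By the Baire category theorem some $Y_d$ has an interior point, and then $Y_d=\Delta'$.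

By induction $h(s,\cdot)$ is a rational function of $\tau$ for each fixed $s$. So the $r_d(s,\cdot)$, $s\in\Delta_1$, are vectors in $\mathbb C(\tau)^{2d+2}$, and any $2d+2$ of them have determinant $0$ in the field $\mathbb C(\tau)$. They span a proper subspace, so a nonzero linear form kills them. Clearing denominators, we find polynomials $P_0,\dots,P_d,Q_0,\dots,Q_d$ in $\tau$, not all zero, with
\[
\sum_jP_j(\tau)s^j+h(s,\tau)\sum_jQ_j(\tau)s^j=0\qquad\text{on }\Delta_1\times\Delta' .
\]
If all $Q_j$ were zero, then $\sum_jP_j(\tau)s^j\equiv0$ would force all $P_j=0$. So $h$ is a quotient of polynomials.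
\end{proof}

\begin{lemma}\label{lem:rational}
Every meromorphic function $h$ on $P_+$ is the restriction of a rational function on $\mathbb P(U)$.
\end{lemma}

\begin{proof}
Let $[x]\in P_+$ lie outside the polar set. The vectors $e$ for which $\operatorname{span}(x,e)$ is a positive definite $2$-plane form an open set, which is nonempty because $q=2$. An open set lies in no proper subspace, so we can pick $e_1,\dots,e_{p+1}$ in it one after another such that $x,e_1,\dots,e_{p+1}$ is a basis of $U$. Use the affine chart $c\mapsto[x+\sum c_je_j]$. For $c$ in a small polydisc around $0$ the function $h$ is holomorphic, and each plane $E=\operatorname{span}(x+\sum_{i\neq j}c_ie_i,\,e_j)$ is positive definite. The projective line $\mathbb P(E)\subset P_+$ is the closure of the $j$th coordinate line through $c$ and is not contained in the polar set. By (A3), $h$ restricts to a meromorphic function on $\mathbb P(E)\cong\mathbb P^1$, that is, to a rational function of $c_j$. By Lemma~\ref{lem:separate}, $h$ agrees near $[x]$ with a rational function, and hence on the connected set $P_+$.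
\end{proof}

For $q=1$ the set $P_+$ is a ball and the lemma fails, as $e^{z_1}$ shows.

Apply Lemma~\ref{lem:mero} to $F$ and to $F^\sharp$. The latter gives $k^\sharp\ge1$, $I^\sharp$, $\Sigma_{F^\sharp}$ and $A^\sharp$. By Lemma~\ref{lem:rational} the entries of $A$ and $A^\sharp$ are quotients of homogeneous polynomials of equal degree on $U$. Let $\Pi\subset\mathbb P(U)$ be the zero set of the product of the denominators, a proper algebraic subset, and let $\Sigma=\Sigma_F\cup\Sigma_{F^\sharp}$. For $\ell\in\mathbb P(U)\setminus\Pi$ let $B(\ell)$ be the $(q'+p')\times k^\sharp$ matrix obtained by applying $\sigma$ to each column of $A^\sharp(\ell)$, so that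
\begin{equation}\label{eq:B}
B(\ell)\,\bar\eta=\sigma\bigl(A^\sharp(\ell)\eta\bigr)\qquad(\eta\in\mathbb C^{k^\sharp}).
\end{equation}
Call $\ell\in P_+$ \emph{good} if $\ell\notin\Sigma\cup\Pi$. Good lines form a dense open subset of $P_+$. For good $\ell$, the columns of $A(\ell)$ are a basis of $V(\ell)$ and the columns of $B(\ell)$ are a basis of $N(\ell)=\sigma(V^\sharp(\ell))$. The identity $\mathrm{pr}_I\,a=\mathrm{Id}$ holds on an open set, hence on all of $\mathbb P(U)\setminus\Pi$. Finally, if $t\mapsto z(t)\in U\setminus\{0\}$ is polynomial and $[z(0)]\notin\Pi$, then $[z(t)]\in\Pi$ for only finitely many $t$, and $A([z(t)])$, $A^\sharp([z(t)])$ are rational in $t$ and regular at the other $t$.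

\section{Incidence on the null cone}\label{sec:incidence}

We now show that the null vector $(v_b,u_b)$ of Lemma~\ref{lem:radial} lies in the column spaces of both $A$ and $B$ at the null line $[x+by]$. The columns of $a$ and the vector $v_b$ lie in the kernel of the same limit matrix $\Phi_b$. The difficulty is that this kernel might be larger than the column space of $a$, either because it is already larger at the center of the disc or because it jumps in the limit. Lemma~\ref{lem:key} excludes the first possibility, and (F2) excludes the second for almost every $b$.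

\begin{lemma}\label{lem:capture}
Let $(x,y)$ be a frame with $[x]$ good and $K([x],y^\perp)=K([x])$, and let $\ell(t)=[x+ty]$. For almost every $b\in\partial\Delta$ we have $\ell(b)\notin\Pi$, the limit $f_b$ exists, and for every $v\in\mathbb C^{q'}$ such that $u=f_b(R)v$ is independent of $R\in D_X$, the vector $(v,u)$ lies in the column space of $A(\ell(b))$.
\end{lemma}

\begin{proof}
Fix $R_0\in D_X$. As in the proof of Lemma~\ref{lem:center}, choose $R_1,\dots,R_{q'}$ such that the stack $\Phi(t)$ of the $f(t,R_i)-f(t,R_0)$ has $\ker\Phi(0)=K([x],y^\perp)=K([x])$. By Lemma~\ref{lem:mero}(i), $\ker\Phi(0)\cap\ker\mathrm{pr}_I=0$. So some $q'\times q'$ minor $\delta(t)$ of the stack of $\Phi(t)$ and $\mathrm{pr}_I$ has $\delta(0)\neq0$, and $\delta$ is a bounded holomorphic function on $\Delta$.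

For $t$ near $0$ the line $\ell(t)$ is good, and $E(t,R_i)\in D_{\ell(t)}$ for all $i$. By Lemma~\ref{lem:mero}(ii) and (iii),
\begin{equation}\label{eq:identity}
\Phi(t)\,a(\ell(t))=0,\qquad A(\ell(t))=\begin{pmatrix}a(\ell(t))\\ f(t,R_0)\,a(\ell(t))\end{pmatrix}.
\end{equation}
Here $A(\ell(t))$ is rational in $t$, while $\Phi$ and $f(\cdot,R_0)$ are holomorphic on $\Delta$. So \eqref{eq:identity} holds for all $t\in\Delta$ outside the finite set where $\ell(t)\in\Pi$.

For almost every $b$ we have $\ell(b)\notin\Pi$, the limit $f_b$ exists, and $\delta$ has a nonzero radial limit at $b$ by (F2). Fix such $b$ and let $\Phi_b$ be the stack of the $f_b(R_i)-f_b(R_0)$. Letting $t=\rho b\to b$ in \eqref{eq:identity} and in $\delta$, we get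
\[
\Phi_b\,a(\ell(b))=0,\qquad A(\ell(b))=\begin{pmatrix}a(\ell(b))\\ f_b(R_0)\,a(\ell(b))\end{pmatrix},\qquad\ker\Phi_b\cap\ker\mathrm{pr}_I=0 .
\]
The last relation gives $\dim\ker\Phi_b\le k$. The $k$ columns of $a(\ell(b))$ lie in $\ker\Phi_b$ and are independent, since $\mathrm{pr}_I\,a(\ell(b))=\mathrm{Id}$. So they span $\ker\Phi_b$. A vector $v$ as in the statement lies in $\ker\Phi_b$, so $v=a(\ell(b))\xi$ for some $\xi$, and $A(\ell(b))\xi=(v,f_b(R_0)v)=(v,u)$.
\end{proof}

\begin{proposition}\label{prop:incidence}
For every $\ell\in S\setminus\Pi$, the matrix $[A(\ell),B(\ell)]$ has rank less than $k+k^\sharp$.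
\end{proposition}

\begin{proof}
The matrices $A$ and $B$ are continuous on $S\setminus\Pi$, so the rank condition is closed there. It suffices to find a line satisfying it in any given open neighborhood $S_0\subset S\setminus\Pi$ of $\ell$. A null vector has the form $(a,c)$ with $|a|=|c|\ne0$. After scaling, $x_0=(a,0)$ and $y_0=(0,c)$ form a frame with $\ell=[x_0+y_0]$.

There are frames $(x,y)$ arbitrarily close to $(x_0,y_0)$ with
\[
[x]\ \text{good},\qquad K([x],y^\perp)=K([x]),\qquad K^\sharp([x],y^\perp)=K^\sharp([x]).
\]
Indeed, good lines are dense, so we can perturb $x_0$ to $x$ with $\langle x,x\rangle=1$ and $[x]$ good. The orthogonal projection of $y_0$ to $x^\perp$ is negative and close to $y_0$. By Lemma~\ref{lem:key} the negative lines $[y]\subset x^\perp$ that violate one of the two equalities form a null set, so a further small perturbation inside $x^\perp$ and a normalization give $y$. If $(x,y)$ is close enough to $(x_0,y_0)$, then $[x+y]\in S_0$, and so $\ell(b)=[x+by]\in S_0$ for all $b$ in an arc of $\partial\Delta$ around $1$.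

Choose $b$ in this arc for which Lemma~\ref{lem:radial} holds and Lemma~\ref{lem:capture} holds for both $F$ and $F^\sharp$. Since $f_b(R)v_b=u_b$ for all $R$, there is $\xi$ with $A(\ell(b))\xi=(v_b,u_b)$. The limit map of $F^\sharp$ is $f_b^T$, and conjugating $f_b(R)^*u_b=v_b$ gives $f_b(R)^T\bar u_b=\bar v_b$ for all $R$. So there is $\eta$ with $A^\sharp(\ell(b))\eta=(\bar u_b,\bar v_b)$, and \eqref{eq:B} gives $B(\ell(b))\bar\eta=\sigma(\bar u_b,\bar v_b)=(v_b,u_b)$. Thus $A(\ell(b))\xi-B(\ell(b))\bar\eta=0$, with $\xi\neq0$ because $v_b\neq0$. The $k+k^\sharp$ columns are dependent at $\ell(b)\in S_0$.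
\end{proof}

\section{Polarization along the conic}\label{sec:end}

We are now in the situation of Lemma~\ref{lem:model}, with the rational matrix $A$ in place of $\alpha$ and the conjugate-rational matrix $B$ in place of $\beta$. The only new point is that the ends $[x]$, $[w]$ of the conic must be good.

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
Take $E\in D$ containing a good line. The projective line $\mathbb P(E)\subset P_+$ meets $\Sigma\cup\Pi$ in a proper analytic subset, which is finite by (A1) and compactness. The map $\ell\mapsto\ell^\perp\cap E$ is a bijection of $\mathbb P(E)$, so there is an orthonormal basis $x,w$ of $E$ with $[x]$ and $[w]$ good. Choose $y\in E^\perp$ with $\langle y,y\rangle=-2$, define $\lambda(t),\mu(t)$ by \eqref{eq:conic}, and consider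
\[
\Theta(t)=\bigl[A([\lambda(t)]),\ B([\mu(t)])\bigr].
\]
The first block is rational in $t$ and regular at $0$, since $[\lambda(0)]=[x]\notin\Pi$. For the second, $A^\sharp([w+\tau y+\tau^2x])$ is rational in $\tau$ and regular at $0$, since $[w]\notin\Pi$. The entries of $B([\mu(t)])$ are complex conjugates of its entries at $\tau=\bar t$, so they are rational in $t$ and regular at $0$.

For all but finitely many $t$ with $|t|=1$ we have $[\lambda(t)]\notin\Pi$. For these $t$, \eqref{eq:conic2} gives $\Theta(t)=[A(\ell),B(\ell)]$ with $\ell=[\lambda(t)]\in S\setminus\Pi$, and $\operatorname{rank}\Theta(t)<k+k^\sharp$ by Proposition~\ref{prop:incidence}. So every $(k+k^\sharp)\times(k+k^\sharp)$ minor of $\Theta$ is a rational function with infinitely many zeros, hence zero, and $\operatorname{rank}\Theta(0)<k+k^\sharp$.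

On the other hand $\Theta(0)=[A([x]),B([w])]$. The columns of the first block are a basis of the positive definite space $V([x])$, and those of the second are a basis of the negative definite space $N([w])$. These spaces intersect in $0$, so $\operatorname{rank}\Theta(0)=k+k^\sharp$. This contradiction shows that the standing assumption cannot hold, and Theorem~\ref{thm:A} follows by the reduction at the end of Section~\ref{sec:radial}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $p\le p'$ and $q\le q'$, the embedding \eqref{eq:standard} is a proper holomorphic map. Conversely, suppose a proper holomorphic map exists. Then $q=\min\{p,q\}\le\min\{p',q'\}=q'$ by Corollary~\ref{cor:rank}, and $p\le\max\{p',q'\}=p'$ by Theorem~\ref{thm:A}.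
\end{proof}

\begin{thebibliography}{1}

\bibitem{Chan}
Shan Tai Chan, \emph{Rigidity of proper holomorphic maps between type-$\mathrm{I}$ irreducible bounded symmetric domains}, arXiv:2009.12803 (2020).

\end{thebibliography}
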